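# Symmetric powers and the involution $\mathbb D$ on the graded Grothendieck ring of varieties

## 1. Unordered pairs of points in the projective plane

Let $k$ be a field of characteristic zero. A variety is a reduced separated scheme of finite type over a field. We count varieties up to cutting and pasting, and we also keep a bound on the dimension. For a variety $X$ of dimension at most $d$ we write $[X]_d$ for its class "in degree $d$", with the rule $[X]_d=[Y]_d+[X-Y]_d$ for $Y\subset X$ closed, and the product $[X]_d\cdot[Y]_e=[X\times Y]_{d+e}$. The degree is part of the data: the point has a class $1=[\mathrm{Spec}\,k]_0$ in degree $0$ and another class $\tau=[\mathrm{Spec}\,k]_1$ in degree $1$. Multiplying by $\tau$ raises the allowed dimension by one, $\tau[X]_d=[X]_{d+1}$. Put $\mathbb L=[\mathbb A^1]_1$. The cell decomposition of projective space gives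
$$[\mathbb P^n]_n=\sum_{i=0}^n\tau^{n-i}\mathbb L^i ,$$
for instance $[\mathbb P^2]_2=\tau^2+\tau\mathbb L+\mathbb L^2$.

Now count unordered pairs of points of $\mathbb P^2$, that is, compute the class in degree $4$ of $\mathrm{Sym}^2\mathbb P^2=(\mathbb P^2)^2/S_2$. Decompose $\mathbb P^2=\mathbb A^0\sqcup\mathbb A^1\sqcup\mathbb A^2$. Pairs with points in two different cells $\mathbb A^i,\mathbb A^j$ form a copy of $\mathbb A^{i+j}$ and contribute $\tau^3\mathbb L$, $\tau^2\mathbb L^2$, $\tau\mathbb L^3$. Pairs in the same cell form $\mathrm{Sym}^2\mathbb A^i$. For $i=0,1$ this is $\mathbb A^0$ and $\mathbb A^2$ (the coefficients of a monic quadratic polynomial), contributing $\tau^4$ and $\tau^2\mathbb L^2$. For $i=2$, splitting off the center of mass gives $\mathrm{Sym}^2\mathbb A^2\cong\mathbb A^2\times(\mathbb A^2/\pm1)$. With $u=x^2$, $v=y^2$, $w=xy$, the second factor is the quadric cone $uv=w^2$. Cut it by $u$: where $u\ne0$ the coordinate $v$ is determined, so this part is $(\mathbb A^1\setminus0)\times\mathbb A^1$ with class $(\mathbb L-\tau)\mathbb L$. Where $u=0$ we have $w=0$ and $v$ is free, class $\tau\mathbb L$.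 The sum is $\mathbb L^2$, so $[\mathrm{Sym}^2\mathbb A^2]_4=\mathbb L^4$. Altogether
$$[\mathrm{Sym}^2\mathbb P^2]_4=\tau^4+\tau^3\mathbb L+2\tau^2\mathbb L^2+\tau\mathbb L^3+\mathbb L^4 .$$

The answer does not change when $\tau$ and $\mathbb L$ are exchanged. For $\mathbb P^n$ itself this symmetry is expected of a smooth projective variety. But $\mathrm{Sym}^2\mathbb P^2$ is singular: near each point of the diagonal it looks like a plane times the quadric cone. Singular projective varieties have no right to such a symmetry. The plane cubic with one node whose branches are rational over $k$ is $\mathbb P^1$ with two points glued, so its class is $(\tau+\mathbb L)-2\tau+\tau=\mathbb L$, and exchanging gives $\tau\ne\mathbb L$ (the inequality is checked in Section 2). Why does $\mathrm{Sym}^2\mathbb P^2$ behave as if it were smooth, and does $\mathrm{Sym}^mX$ do so for every smooth projective $X$?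

## 2. The graded ring, its involution, and the statement

**Definition (graded Grothendieck ring).** For a field $\kappa$ of characteristic zero, $K(\kappa)_d=K_0(\mathrm{Var}_\kappa^{\dim})_d$ is the abelian group generated by the classes $[X]_d$ of $\kappa$-varieties of dimension at most $d$, modulo $[X]_d=[Y]_d+[X-Y]_d$ for $Y\subset X$ closed. The direct sum over $d$ is a graded ring under $[X]_d[Y]_e=[X\times Y]_{d+e}$. The subring $K_0(\mathrm{Var}_\kappa^{\mathrm{spr}})$ is spanned by the classes $[X]_n$ with $X$ smooth and proper of dimension $n$.

For a possibly non-reduced separated scheme $T$ of finite type put $[T]_d=[T_{\mathrm{red}}]_d$. The class of the empty scheme is $0$ in every degree, including negative ones.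

**Structure theorem (recalled).** There is an isomorphism of graded rings
$$K_0(\mathrm{Var}_k^{\dim})\cong\frac{K_0(\mathrm{Var}_k^{\mathrm{spr}})[\tau,\mathbb L]}{\big(\tau+\mathbb L-[\mathbb P^1]_1,\ \tau\mathbb L-([\mathbb P^1\times\mathbb P^1]_2-[\mathbb P^2]_2)\big)} ,$$
with $\tau,\mathbb L$ on the right indeterminates of degree one mapping to $[\mathrm{Spec}\,k]_1$ and $[\mathbb A^1]_1$. Both relations are symmetric in $\tau$ and $\mathbb L$. Hence there is an involution $\mathbb D$ of the graded ring $K_0(\mathrm{Var}_k^{\dim})$ which fixes $K_0(\mathrm{Var}_k^{\mathrm{spr}})$ pointwise and exchanges $\tau$ and $\mathbb L$. We use this over every field $\kappa$ of characteristic zero and write $\mathbb D$ each time.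

So $\mathbb D[X]_n=[X]_n$ for $X$ smooth and proper of dimension $n$, while the nodal cubic $T$ has $\mathbb D[T]_1=\tau$, $[T]_1=\mathbb L$. To see that these differ we use a map that will serve again.

**Definition (birational symbol).** For $T$ of dimension at most $d$, let $\mathrm{bir}_d([T]_d)$ be the formal sum of the birational classes of the $d$-dimensional irreducible components of $T$.

This respects the relations: if $Y\subset T$ is closed, a $d$-dimensional component of $T$ either lies in $Y$, and is then a component of $Y$, or meets $T-Y$ in a component of dimension $d$; conversely the $d$-dimensional components of $Y$ and of $T-Y$ all arise so, since $\dim T\le d$. Also $\mathrm{bir}_d$ kills $\tau K(k)_{d-1}$, which is spanned by classes $[T]_d$ with $\dim T<d$. So $\mathrm{bir}_1(\tau)=0$ and $\mathrm{bir}_1(\mathbb L)\neq0$, hence $\tau\ne\mathbb L$.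

**Definition (symmetric powers).** $\mathrm{Sym}^m$ is given by $[X]_d\mapsto[\mathrm{Sym}^mX]_{md}$, where $\mathrm{Sym}^mX=X^m/S_m$, and is extended to all elements so that
$$\sum_m\mathrm{Sym}^m(\alpha+\beta)t^m=\Big(\sum_m\mathrm{Sym}^m(\alpha)t^m\Big)\Big(\sum_m\mathrm{Sym}^m(\beta)t^m\Big). \tag{1}$$
It is known that $\mathrm{Sym}^m(\tau\alpha)=\tau^m\mathrm{Sym}^m(\alpha)$ and $\mathrm{Sym}^m(\mathbb L\alpha)=\mathbb L^m\mathrm{Sym}^m(\alpha)$ for all $\alpha$.

For example $\sum_m[\mathrm{Sym}^m\mathbb P^n]_{mn}t^m=\prod_{i=0}^n(1-\tau^{n-i}\mathbb L^it)^{-1}$, visibly symmetric; $m=n=2$ recovers the computation above. That $\mathrm{Sym}^m$ commutes with $\mathbb D$ is a conjecture stated in Andrew Burke, "Involution on the Graded Grothendieck Ring of Varieties and $\mathbb{D}$-Singularities", arXiv:2508.17587 (2025). It is true: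

**Theorem A.** Let $k$ be a field of characteristic $0$. For every $m\ge0$ and all $\alpha\in K_0(\mathrm{Var}_k^{\dim})$ one has $\mathrm{Sym}^m(\mathbb D\alpha)=\mathbb D(\mathrm{Sym}^m\alpha)$.

The first step brings this back to the phenomenon of Section 1.

**Lemma 1.** Theorem A follows if $\mathbb D[\mathrm{Sym}^mX]_{mn}=[\mathrm{Sym}^mX]_{mn}$ for all $m\ge1$ and all connected smooth projective $X$ of dimension $n$.

*Proof.* By (1), and because $\mathbb D$ is a ring homomorphism, both $\alpha\mapsto\sum_m\mathrm{Sym}^m(\mathbb D\alpha)t^m$ and $\alpha\mapsto\sum_m\mathbb D(\mathrm{Sym}^m\alpha)t^m$ are homomorphisms from the additive group $K_0(\mathrm{Var}_k^{\dim})$ to the multiplicative group of power series with constant term $1$. So it is enough to compare them on additive generators.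

The group $K(k)_d$ is generated by the elements $\tau^{d-n}[X]_n$ with $X$ connected smooth projective of dimension $n\le d$. Indeed, it is generated by classes $[U]_d$ of irreducible varieties. If $\dim U=n$, compactify a quasi-projective open subset of $U$ and resolve: this gives such an $X$ sharing a nonempty open subset with $U$. Then $[U]_d-[X]_d$ is a combination of classes of varieties of dimension $<n$, and we induct on $n$.

For a generator $\tau^a[X]_n$, $a=d-n$,
$$\mathrm{Sym}^m(\mathbb D(\tau^a[X]_n))=\mathrm{Sym}^m(\mathbb L^a[X]_n)=\mathbb L^{am}[\mathrm{Sym}^mX]_{mn},$$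
$$\mathbb D\,\mathrm{Sym}^m(\tau^a[X]_n)=\mathbb D\big(\tau^{am}[\mathrm{Sym}^mX]_{mn}\big)=\mathbb L^{am}\,\mathbb D[\mathrm{Sym}^mX]_{mn},$$
and these agree under the hypothesis. For $m=0$ both sides are $1$. $\square$

**Finite quotients (recalled).** If a finite group $G$ acts on a quasi-projective scheme over a field of characteristic zero, the quotient is glued from $\mathrm{Spec}\,B^G$ for stable affine opens $\mathrm{Spec}\,B$. The Reynolds operator $b\mapsto\frac1{|G|}\sum_gg b$ shows that taking invariants is exact. Hence quotients commute with field extension; $(B/J)^G=B^G/J^G$ for a stable ideal $J$, so $Z/G\subset T/G$ is closed for $Z\subset T$ closed and stable; and $(\mathfrak aB)^G=\mathfrak a$ for an ideal $\mathfrak a\subset B^G$. Over an algebraically closed field $\Omega$ we have $(T/G)(\Omega)=T(\Omega)/G$.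

## 3. The case $m=2$, and where explicit resolution stops

Let $X$ be connected smooth projective of dimension $n\ge1$ and $S=\mathrm{Sym}^2X$. Blow up the diagonal in $X\times X$ and lift the swap. If $x_i$ and $y_i$ are the two copies of local coordinates on $X$, then $\frac12(x_i+y_i)$ and $v_i=\frac12(x_i-y_i)$ are coordinates near the diagonal, and the swap is $v\mapsto-v$. In the blow-up chart with coordinates $v_1$ and $v_i/v_1$, the swap changes the sign of $v_1$ and fixes the rest. So the quotient $H$ is smooth (replace $v_1$ by $v_1^2$) and projective. The exceptional divisor, on which the swap is trivial, maps isomorphically to a divisor $D\cong\mathbb P(T_X)$ in $H$, with $H\setminus D\cong S\setminus\Delta$. Since $[D]_{2n-1}=[X]_n[\mathbb P^{n-1}]_{n-1}$,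
$$[S]_{2n}=[H]_{2n}-\tau[D]_{2n-1}+\tau^n[X]_n=[H]_{2n}-[X]_n\sum_{i=1}^{n-1}\tau^i\mathbb L^{n-i}, \tag{2}$$
which is fixed by $\mathbb D$. So $m=2$ is settled by hand.

The same approach for $m\ge3$ asks for an explicit resolution of $\mathrm{Sym}^mX$, stratum by stratum, for all $m$ and $n$. What made (2) work is that the classes of the fibers of $H\to S$ were known: they were points and projective spaces $\mathbb P^{n-1}$. A resolution supplied by a general theorem comes with no description of its fibers, and this is the exact point where the computation stops.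

A second try would use only that $\mathrm{Sym}^mX$ is the quotient of a smooth projective variety by a finite group. That cannot suffice: Section 10 shows that $[(\mathbb P^1)^m/H]_m$ is not $\mathbb D$-invariant for some subgroups $H\subset S_m$. The symmetric group must be used.

Look again at (2), one fiber at a time. Applying $\mathbb D$ to the first equality in (2) gives $\mathbb D[S]_{2n}=[H]_{2n}-\mathbb L[D]_{2n-1}+\mathbb L^n[X]_n$. Take fibers over the generic point of the diagonal, with residue field $\kappa=k(X)$, lowering degrees by $n=\dim\Delta$. The right side becomes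
$$\tau[\mathbb P^{n-1}]_{n-1}-\mathbb L[\mathbb P^{n-1}]_{n-1}+\mathbb L^n=(\tau^n-\mathbb L^n)+\mathbb L^n=\tau^n=[\mathrm{Spec}\,\kappa]_n, \tag{3}$$
which is the fiber of $S$ itself. This telescoping has a source. Transversally to the diagonal, $S$ looks like the cone $C'=\mathbb A^n/\pm1$, resolved by $Z=\mathrm{Bl}_0(\mathbb A^n)/\pm1$, a line bundle over $\mathbb P^{n-1}$. So $[Z]_n=\mathbb L[\mathbb P^{n-1}]_{n-1}$, and
$$[C']_n=\mathbb L[\mathbb P^{n-1}]_{n-1}-\tau[\mathbb P^{n-1}]_{n-1}+\tau^n=\mathbb L^n .$$
Equation (3) is $\mathbb D$ applied to this line. The reason is that the fiber $Z_0=\mathbb P^{n-1}$ over the vertex satisfies $[Z_0]_n=\tau[\mathbb P^{n-1}]_{n-1}=\mathbb D[Z]_n$. If the fiber over the vertex is always the dual of the total space, we never need to know the fibers: the alternating sum of fibers over the vertex equals $\mathbb D$ of the class of the cone. The only geometric input left is $[C']=\mathbb L^{\dim C'}$.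

This gives the plan. First, write $\mathbb D[S]$ through a resolution procedure that commutes with étale maps, so that its fibers can be read off from an étale-local model $\mathbb A^a\times C'$ of $S$, with $C'$ a cone. Second, show that the fiber over the vertex is dual to the total space. Third, show $[C']=\mathbb L^{\dim C'}$ for symmetric powers. One warning shapes the rest. Fibers over closed points do not determine a class: for $k$ algebraically closed and $\mathbb A^1\setminus0\to\mathbb A^1\setminus0$, $z\mapsto z^2$, every closed fiber is two points, yet $[\mathbb A^1\setminus0]_1\neq2[\mathbb A^1\setminus0]_1$, as $\mathrm{bir}_1$ shows. We must compute the fiber at every scheme point, over its residue field, and so the cones will be twisted by Galois groups.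

## 4. From fibers to classes

The two lemmas here turn information at all scheme points into identities of classes.

**Lemma 2.** Let $f:E\to B$ be a morphism of separated schemes of finite type over $\kappa$ such that $(E_b)_{\mathrm{red}}\cong\mathbb A^p_{\kappa(b)}$ for every point $b\in B$. Then $[E]_{d+p}=\mathbb L^p[B]_d$ for $d\ge\dim B$. In particular ($p=0$): if $E(F)\to B(F)$ is bijective for all fields $F\supseteq\kappa$, then $[E]_d=[B]_d$.

*Proof.* Replacing $B$ and $E$ by their reductions changes neither the hypothesis nor the claim. Let $b$ be a generic point of $B$. Then $\mathcal O_{B,b}=\kappa(b)$, so $E_b$ is a localization of the reduced scheme $E$, hence reduced, hence $E_b\cong\mathbb A^p_{\kappa(b)}$. An isomorphism of schemes of finite type over the generic point spreads out to $E|_U\cong U\times\mathbb A^p$ over some open $U\ni b$. So $[E|_U]_{d+p}=\mathbb L^p[U]_d$, and Noetherian induction applied to $B\setminus U$ finishes the argument.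

For the last statement, let $b\in B$. For each field $F\supseteq\kappa(b)$ the $F$-points of $E_b$ over $\kappa(b)$ are the points of $E(F)$ over one given point of $B(F)$, so there is exactly one. Taking $F=\kappa(b)$ gives a rational point. A second point $y$ of $E_b$ would give two different $F$-points for $F=\kappa(y)$. So $E_b$ has one point, with residue field $\kappa(b)$, and $(E_b)_{\mathrm{red}}=\mathrm{Spec}\,\kappa(b)$. $\square$

**Lemma 3.** Let $U$ be an irreducible $k$-variety of dimension $r$ with generic point $\eta$ and $\kappa=k(\eta)$. Let $V_i\to U$ be finitely many separated morphisms of finite type with $\dim V_{i,\eta}\le e$, and let $n_i\in\mathbb Z$. If $\sum n_i[V_{i,\eta}]_e=0$ in $K(\kappa)_e$, then for some nonempty open $U_0\subset U$ we have $\dim V_i|_{U_0}\le e+r$ and $\sum n_i[V_i|_{U_0}]_{e+r}=0$ in $K(k)_{e+r}$.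

*Proof.* We may take the $V_i$ reduced; then the $V_{i,\eta}$ are reduced. The hypothesis says that
$$\sum n_i\{V_{i,\eta}\}=\sum_bc_b\big(\{A_b\}-\{B_b\}-\{A_b\setminus B_b\}\big)$$
in the free abelian group on isomorphism classes of $\kappa$-varieties of dimension $\le e$, for finitely many $A_b$, closed $B_b\subset A_b$ and integers $c_b$. Behind this are finitely many varieties, closed immersions, and the finitely many isomorphisms by which terms are identified. All of these spread out to reduced schemes, closed immersions and isomorphisms over a nonempty open $U_0\subset U$; as a model of $A_b\setminus B_b$ take the complement of the model of $B_b$ in that of $A_b$. The models have finitely many irreducible components. Removing from $U_0$ the closures of the images of the non-dominant ones, we may assume that every component dominates $U_0$, so that all models have dimension $\le e+r$. Then the displayed identity holds for the models, and it gives the claim. $\square$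

## 5. A functorial list of smooth pieces

We now express $\mathbb D[T]$ through smooth proper pieces over $T$ whose formation commutes with étale maps and field extensions.

**Functorial resolution (recalled).** (M. Temkin, *Functorial desingularization of quasi-excellent schemes in characteristic zero: the nonembedded case*, Duke Math. J. 161 (2012).) To every noetherian, quasi-excellent, generically reduced scheme $T$ over $\mathbb Q$ one can attach a finite sequence of blow-ups $R(T)=T_n\to\dots\to T_0=T$ with $R(T)$ regular and with centers disjoint from the preimages of the regular locus of $T$. It is functorial for all regular morphisms $T'\to T$: the sequence of $T'$ is obtained from that of $T$ by base change to $T'$ and omission of the blow-ups with empty center. In particular $R(T')=R(T)\times_TT'$.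

A regular morphism is a flat one with geometrically regular fibers. Smooth morphisms are regular. So is $T_{\kappa'}\to T$ for a variety $T$ over $\kappa$ and a field extension $\kappa'/\kappa$: it is flat, and for $L$ finite over a residue field $\kappa(t)$ we must see that $L\otimes_\kappa\kappa'$ is regular. As $L$ is finitely generated over $\kappa$ and the characteristic is zero, $L$ is the fraction field of a smooth $\kappa$-algebra $A$, and $L\otimes_\kappa\kappa'$ is a localization of the smooth $\kappa'$-algebra $A\otimes_\kappa\kappa'$.

For a variety $T$, regular means smooth, so $R(T)$ is smooth, and $R(T)\to T$ is proper and an isomorphism over the smooth locus $T^{\mathrm{sm}}$. The preimage of $T^{\mathrm{sm}}$ is dense in $R(T)$: if it is dense in $T_i$, it is dense in the complement of the center, which is dense in the blow-up $T_{i+1}$, as the complement of a Cartier divisor.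

**Definition (the lists $\Phi_j$).** For a variety $T$ let $\mathrm{Sing}\,T$ be the reduced complement of the smooth locus and $E(T)=(R(T)\times_T\mathrm{Sing}\,T)_{\mathrm{red}}$. For a word $w$ in the letters $\mathsf E,\mathsf S$ define $T_\varnothing=T$, $T_{w\mathsf E}=E(T_w)$, $T_{w\mathsf S}=\mathrm{Sing}(T_w)$. For $j=(w,e)$ let $\Phi_j(T)$ be the union of the components of $R(T_w)$ of dimension $e$, and put $e_j=e$, $\varepsilon_j=\varepsilon_w=(-1)^{\#\mathsf E(w)}$.

Both $\mathrm{Sing}\,T$ and $E(T)$ have dense complements in $T$ and $R(T)$, so they have dimension $<\dim T$ or are empty. Hence $T_w=\varnothing$ once the length of $w$ exceeds $\dim T$, and only finitely many $\Phi_j(T)$ are nonempty. Each $\Phi_j(T)$ is smooth of pure dimension $e_j\le\dim T$ and proper over $T$. From $R(T_w)\setminus E(T_w)\cong T_w\setminus\mathrm{Sing}\,T_w$ we get $[T_w]_d=[R(T_w)]_d-[T_{w\mathsf E}]_d+[T_{w\mathsf S}]_d$. Iterating, for $d\ge\dim T$,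
$$[T]_d=\sum_j\varepsilon_j\,\tau^{d-e_j}[\Phi_j(T)]_{e_j}. \tag{4}$$
If $T$ is proper over $\kappa$, the $\Phi_j(T)$ are smooth and proper, so $\mathbb D$ fixes their classes and
$$\mathbb D[T]_d=\sum_j\varepsilon_j\,\mathbb L^{d-e_j}[\Phi_j(T)]_{e_j}. \tag{5}$$

For the nodal cubic of Section 1, $R(T)$ is a regular curve, proper and birational over $T$, hence the normalization $\mathbb P^1$. The list is $\mathbb P^1$ with sign $+$, $E(T)$ = two points with sign $-$, and $\mathrm{Sing}\,T$ = one point with sign $+$. Then (4) reads $(\tau+\mathbb L)-2\tau+\tau=\mathbb L$ and (5) reads $(\tau+\mathbb L)-2\mathbb L+\mathbb L=\tau$.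

**Lemma 4.** The lists have the following properties.

* (F1) $\Phi_j(T_{\kappa'})=\Phi_j(T)_{\kappa'}$ for field extensions $\kappa'/\kappa$.
* (F2) $\Phi_j(W)=\Phi_j(T)\times_TW$ for $W\to T$ étale.
* (F3) $\Phi_{(w,e)}(\mathbb A^a\times T)=\mathbb A^a\times\Phi_{(w,e-a)}(T)$.
* (F4) Let $T$ be an affine variety with $\mathbb G_m$-action. Then $\mathbb G_m$ acts on $\Phi_j(T)$, the map $\Phi_j(T)\to T$ is equivariant and proper, and $\Phi_j(T)$ carries a $\mathbb G_m$-linearized ample invertible sheaf.

*Proof of (F1)–(F3).* Let $T'\to T$ be a field extension, an étale morphism, or the projection from $\mathbb A^a\times T$. The smooth locus of $T'$ is the preimage of that of $T$, and base changes of reduced schemes along these morphisms are reduced. So $\mathrm{Sing}\,T'=\mathrm{Sing}\,T\times_TT'$. With $R(T')=R(T)\times_TT'$ this gives $E(T')=E(T)\times_TT'$. The morphisms $T'_w\to T_w$ are of the same kind, so by induction on words $T'_w=T_w\times_TT'$ and $R(T'_w)=R(T_w)\times_TT'$. Finally, field extensions and étale maps preserve local dimension, and $\mathbb A^a\times{}$ raises it by $a$.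

*Proof of (F4).* Let $T'$ be any variety with $\mathbb G_m$-action and a linearized ample invertible sheaf $\mathcal M$. We first show that $R(T')$ inherits both. The action map $a$ and the projection $pr$ from $\mathbb G_m\times T'$ to $T'$ are smooth and surjective. By functoriality, the pullbacks of the blow-up sequence of $T'$ under $a$ and under $pr$ are both the sequence of $\mathbb G_m\times T'$, with no step omitted. So the first center $V$ satisfies $a^{-1}V=pr^{-1}V$: it is stable, and $\mathbb G_m$ acts on $\mathrm{Bl}_VT'$. Identify $\mathbb G_m\times\mathrm{Bl}_VT'$ with the blow-up of $\mathbb G_m\times T'$ along $a^{-1}V=pr^{-1}V$. The projections to $\mathrm{Bl}_VT'$ induced by $a$ and $pr$ are then the action map and the projection. So the second center has equal pullbacks under these two maps and is again stable, and so on.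

If $f:\mathrm{Bl}_VT'\to T'$ is one step, then $\mathcal I_V\cdot\mathcal O$ is invertible and $f$-ample, so $f^*\mathcal M^{\otimes N}\otimes(\mathcal I_V\cdot\mathcal O)$ is ample for $N\gg0$. It is linearized because $\mathcal I_V$ is stable. Thus $R(T')$ has an action and a linearized ample sheaf. The closed subschemes $E(T')\subset R(T')$ and $\mathrm{Sing}\,T'\subset T'$ are reduced and stable as sets, hence stable, because preimages of reduced schemes under the smooth maps $a$, $pr$ are reduced. Restrict the sheaves to them. Start with $T'=T$, $\mathcal M=\mathcal O_T$ (ample because $T$ is affine), and induct on words. The union of the components of dimension $e$ of $R(T_w)$ is stable: for a component $Z_i$, the image of the irreducible scheme $\mathbb G_m\times Z_i$ under the action is irreducible and contains $Z_i$, hence lies in $Z_i$. Equivariance and properness hold since all maps used are blow-ups and closed immersions. $\square$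

## 6. Cones: the fiber over the vertex is dual to the total space

**Definition (cone).** An affine $\kappa$-variety $C'$ with $\mathbb G_m$-action is a *cone* if the induced grading is $\mathcal O(C')=\bigoplus_{i\ge0}\mathcal O_i$ with $\mathcal O_0=\kappa$; degree $i$ means $f(tz)=t^if(z)$. Its *vertex* $0$ is the $\kappa$-point defined by $\mathcal O_{>0}$.

For example $\mathbb A^n/\pm1$ is a cone; its ring consists of the polynomials all of whose terms have even degree.

**Lemma 5.** Let $C'$ be a cone over $\kappa$. Let $Z$ be a smooth variety of pure dimension $e$ with $\mathbb G_m$-action and a linearized ample invertible sheaf $\mathcal M$. Let $\pi:Z\to C'$ be proper and equivariant, and $Z_0=\pi^{-1}(0)$. Then $[Z_0]_e=\mathbb D[Z]_e$ in $K(\kappa)_e$.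

Here is a case to keep in mind. Let $C'=\mathbb A^2$ with coordinates $x,y$ of degrees $1,2$, and let $Z$ be the blow-up of the origin. Its charts have coordinates $(x,y/x)$ of weights $1,1$ and $(y,x/y)$ of weights $2,-1$, so there are two fixed points. The points flowing to the first as $t\to0$ form $\mathbb A^2$, those flowing to the second form $\mathbb A^1$, and $[Z]_2=\mathbb L^2+\tau\mathbb L$. As $t\to\infty$, the points whose limit is the first fixed point are just that point, and those whose limit is the second form $\mathbb A^1$; together they make up the exceptional curve $Z_0$, and $[Z_0]_2=\tau^2+\tau\mathbb L$. Reversing time exchanges positive and negative weights, so it exchanges $\mathbb L$ and $\tau$. The proof is this Białynicki-Birula argument, done over all residue fields.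

*Proof.*

**Step 1: stable affine charts, so that everything becomes graded algebra.** Let $z\in Z$, and choose $f\in\Gamma(Z,\mathcal M^{\otimes N})$, $N\ge1$, with $f(z)\neq0$. As $\Gamma(Z,\mathcal M^{\otimes N})$ is a comodule over $\kappa[t,t^{-1}]$, $f$ is a finite sum of weight vectors $f_i$, and some $f_i(z)\ne0$. The set $Z_{f_i}$ is stable. It is affine: since $Z$ is proper over an affine scheme and $\mathcal M$ is ample, $Z=\mathrm{Proj}\bigoplus_N\Gamma(Z,\mathcal M^{\otimes N})$, and $Z_{f_i}$ is a basic open set of it. So finitely many stable affine opens $U$ cover $Z$.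

**Step 2: fixed points and attractors in a chart.** Let $U=\mathrm{Spec}\,A$, $A=\bigoplus_{i\in\mathbb Z}A_i$. Put $U^0=\mathrm{Spec}\,A/(A_i,\,i\neq0)$. It represents equivariant morphisms to $U$ from schemes with trivial action. This description does not depend on the chart, so the $U^0$ glue to a closed subscheme $Z^0\subset Z$ with $Z^0\cap U=U^0$. Put $U^+=\mathrm{Spec}\,A/(A_i,\,i<0)$. The degree-$0$ part of its ring is $A_0/\sum_{i>0}A_iA_{-i}=\mathcal O(U^0)$, and its inclusion gives a morphism $U^+\to U^0$. For a field $F\supseteq\kappa$, equivariant maps $\mathbb A^1_F\to U_F$ correspond to graded maps $A\to F[s]$, $\deg s=1$. Such a map kills $A_i$ for $i<0$, and setting $s=1$ gives an element of $U^+(F)$; conversely $\varphi\in U^+(F)$ gives $a\mapsto\varphi(a)s^i$ for $a\in A_i$. So these maps are the elements of $U^+(F)$; the inclusion $U^+(F)\subset U(F)$ is evaluation at $1$, and $U^+\to U^0$ is evaluation at $0$.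

**Step 3: coordinates at a fixed point.** Let $f\in U^0$ and $F=\kappa(f)$. Over $F$ the point becomes a rational fixed point of $U_F$, with a homogeneous maximal ideal $\mathfrak m\subset A_F$ containing all $A_{F,i}$, $i\ne0$. Choose homogeneous $u_1,\dots,u_e\in\mathfrak m$, of weights $w_1,\dots,w_e$, lifting a basis of $\mathfrak m/\mathfrak m^2$. As $U_F$ is smooth of pure dimension $e$, $\widehat{A_F}=F[[u_1,\dots,u_e]]$. Each $A_F/\mathfrak m^N$ is graded with basis the monomials of degree $<N$. So a homogeneous $a\in A_F$ of degree $i$ is a power series in monomials of weight $i$.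

**Step 4: $Z^0$ is smooth, of dimension $\#\{l:w_l=0\}$ at $f$.** Every monomial of nonzero weight contains some $u_l$ with $w_l\ne0$. So the ideal of $\widehat{A_F}$ generated by the homogeneous elements of nonzero degree is $(u_l:w_l\neq0)$, and the completed local ring of $U^0_F$ at the rational point $f$ is $F[[u_l:w_l=0]]$. So $U_F^0$ is smooth there, and hence $U^0$ is smooth at $f$, of that dimension.

**Step 5: the fibers of $U^+\to U^0$ are affine spaces.** We claim that the fiber at $f$ is $\cong\mathbb A^p_F$ with $p=\#\{l:w_l>0\}$. The fiber is $\mathrm{Spec}\,B$ with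
$$B=A_F/\big(A_{F,i}\ (i<0),\ \mathfrak m\cap A_{F,0}\big).$$
The ideal lies in $\mathfrak m$, and its degree-$0$ part is $\mathfrak m\cap A_{F,0}$ because $A_{F,i}A_{F,-i}\subset\mathfrak m$ for $i\ne0$. So $B$ is graded in degrees $\ge0$ with $B_0=F$, and $B_+$ is the image of $\mathfrak m$. Hence $B_+/B_+^2$ is spanned by the images of the $u_l$; those with $w_l\le0$ vanish in $B$. By graded Nakayama (induct on the degree: in degree $i$, $B_+^2$ consists of products of elements of smaller positive degree), $P:=F[u_l:w_l>0]\to B$ is surjective. Conversely, consider $A_F\to\widehat{A_F}\to F[[u_l:w_l>0]]$, setting the other $u_l$ to $0$. An element of degree $i$ goes to a series of weight $i$ in variables of positive weight. Only finitely many monomials have that weight, so this is a polynomial; it is $0$ if $i<0$, and constant if $i=0$, hence $0$ on $\mathfrak m\cap A_{F,0}$. So we get $B\to P$ with $P\to B\to P$ the identity, and $P\cong B$.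

Inverting the action, the corresponding $U^-\to U^0$ has fiber $\mathbb A^q_F$ at $f$, with $q=\#\{l:w_l<0\}$.

**Step 6: $p$ and $q$ are locally constant, and the components of $Z^0$ are proper.** The space $\mathfrak m/\mathfrak m^2$ is the fiber of $\Omega_Z|_{Z^0}$ at $f$. Since $\mathbb G_m$ acts trivially on $Z^0$, this vector bundle is a direct sum of weight bundles, whose ranks are locally constant. Write $p_K,q_K$ for the values on a connected component $K$ of $Z^0$. By Step 4, $\dim K+p_K+q_K=e$. A fixed point of $C'$ with values in a field kills $\mathcal O_{>0}$, so it is the vertex. Thus $Z^0\subset Z_0$ as sets. As $Z^0$ is closed in $Z$ and $Z_0$ is proper over $\kappa$, each $K$ is smooth and proper. Therefore $\mathbb D[K]_{\dim K}=[K]_{\dim K}$.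

**Step 7: flow as $t\to0$, to compute $[Z]_e$.** Let $z\in Z(F)$. The orbit map $\mathbb G_{m,F}\to Z$ extends to $\mathbb A^1_F$: its composite with $\pi$ extends because $g\in\mathcal O_i$ pulls back to $g(\pi(z))s^i$ with $i\ge0$, and then the orbit map extends because $\pi$ is proper. The extension is unique and equivariant by separatedness, so its value at $0$ is a fixed point. If this value lies in a stable open $U$, then all of $\mathbb A^1_F$ maps to $U$: the preimage of $U$ is open, stable, and contains $0$, so its complement is a stable finite set of points of $\mathbb G_{m,F}$, which must be empty (over $\bar F$, no nonempty finite subset of $\bar F^\times$ is stable under scaling).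

Partition $Z^0$ into finitely many locally closed reduced pieces $Q_a$, each contained in one component $K$ and in one chart $U_a$, and let $U^+_{Q_a}=U_a^+\times_{U_a^0}Q_a$. By Step 2 an $F$-point of $\bigsqcup_aU^+_{Q_a}$ is an index $a$ with an equivariant map $\mathbb A^1_F\to U_a$ whose value at $0$ lies in $Q_a$. By the previous paragraph, evaluation at $1$ makes $\bigsqcup_aU^+_{Q_a}\to Z$ bijective on $F$-points for all $F$. Now use Lemma 2 twice, for this map and, by Step 5, for $U^+_{Q_a}\to Q_a$:
$$[Z]_e=\sum_a[U^+_{Q_a}]_e=\sum_K[K]_{\dim K}\,\mathbb L^{p_K}\tau^{q_K}. \tag{6}$$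

**Step 8: flow as $t\to\infty$, to compute $[Z_0]_e$.** If $z\in Z_0(F)$, then $\lim_{t\to\infty}tz$ exists, as $Z_0$ is stable and proper. Conversely, suppose this limit exists for $z\in Z(F)$. Then $t\mapsto t\pi(z)$, which extends over $t=0$ by Step 7, extends to a morphism $\mathbb P^1_F\to C'$. It is constant as $C'$ is affine. Its value at $t=0$ is a fixed point, hence the vertex, so $\pi(z)=0$ and $z\in Z_0(F)$. Thus the image of the reduced scheme $\bigsqcup_a(U^-_{Q_a})_{\mathrm{red}}$ lies in $(Z_0)_{\mathrm{red}}$, and as in Step 7 the map to $(Z_0)_{\mathrm{red}}$ is bijective on $F$-points for all $F$. Lemma 2 and the fibers $\mathbb A^q$ of $U^-\to U^0$ give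
$$[Z_0]_e=\sum_K[K]_{\dim K}\,\tau^{p_K}\mathbb L^{q_K}. \tag{7}$$
Since $\mathbb D$ fixes $[K]_{\dim K}$ and exchanges $\tau$ and $\mathbb L$, (6) and (7) give $[Z_0]_e=\mathbb D[Z]_e$. $\square$

**Corollary 6.** Let $C'$ be a cone over $\kappa$ of pure dimension $N'$, and let $\Phi_j(C')_0$ be the fiber over the vertex. Then $\sum_j\varepsilon_j\mathbb L^{N'-e_j}[\Phi_j(C')_0]_{e_j}=\mathbb D[C']_{N'}$. If $[C']_{N'}=\mathbb L^{N'}$, the sum is $\tau^{N'}$.

*Proof.* By (F4), Lemma 5 applies to $Z=\Phi_j(C')$. So the left side is $\mathbb D\big(\sum_j\varepsilon_j\tau^{N'-e_j}[\Phi_j(C')]_{e_j}\big)$, which is $\mathbb D[C']_{N'}$ by (4). $\square$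

Notice that $C'$ is not proper, so (5) does not apply to it. The corollary says that, after passing to fibers over the vertex, the right side of (5) still computes $\mathbb D$.

## 7. A local criterion for $\mathbb D$-invariance

For a point $s$ of a $k$-variety $S$ with $\kappa=\kappa(s)$, let $r(s)=\mathrm{trdeg}_k\kappa=\dim\overline{\{s\}}$, and let $\sigma_s\in S_\kappa(\kappa)$ be the induced rational point.

**Theorem B.** Let $S$ be a projective $k$-variety of pure dimension $N$. Suppose that for every point $s\in S$, with $\kappa=\kappa(s)$, there are an integer $a\ge r(s)$, a cone $C'$ over $\kappa$ of pure dimension $N-a$ with $[C']_{N-a}=\mathbb L^{N-a}$ in $K(\kappa)_{N-a}$, a $\kappa$-variety $W$ with $w\in W(\kappa)$, and étale morphisms $g:W\to S_\kappa$, $h:W\to\mathbb A^a_\kappa\times C'$ with $g(w)=\sigma_s$ and $h(w)\in\mathbb A^a\times\{0\}$. Then $\mathbb D[S]_N=[S]_N$.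

*Proof.* Put $Y_j=\Phi_j(S)$ and $Y_{j,s}=Y_j\times_S\mathrm{Spec}\,\kappa(s)$. By (5) we must show $\sum_j\varepsilon_j\mathbb L^{N-e_j}[Y_j]_{e_j}=[S]_N$.

**Step 1: the identity to prove at each point.** Fix $s$ and write $\kappa=\kappa(s)$, $r=r(s)$. The part of $Y_j$ over $\overline{\{s\}}$ has dimension $\le e_j$, and $Y_{j,s}$ is its generic fiber, so $\dim Y_{j,s}\le e_j-r$ (and $Y_{j,s}$ is empty if $e_j<r$). We claim, generalizing (3),
$$\theta_s:=\sum_j\varepsilon_j\mathbb L^{N-e_j}[Y_{j,s}]_{e_j-r}=\tau^{N-r}\quad\text{in }K(\kappa)_{N-r}. \tag{8}$$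

**Step 2: transport the fibers to the vertex of the cone.** By (F1), $\Phi_j(S_\kappa)=Y_j\times_SS_\kappa$, so $Y_{j,s}$ is the fiber of $\Phi_j(S_\kappa)$ at $\sigma_s$. By (F2) for $g$ and for $h$, and by (F3),
$$\Phi_{(v,e)}(S_\kappa)\times_{S_\kappa}W=\Phi_{(v,e)}(W)=\big(\mathbb A^a\times\Phi_{(v,e-a)}(C')\big)\times_{\mathbb A^a\times C'}W .$$
Take fibers at the rational point $w$. Since $g(w)=\sigma_s$ and $h(w)\in\mathbb A^a\times\{0\}$ is rational, $Y_{(v,e),s}\cong\Phi_{(v,e-a)}(C')_0$, which is empty if $e<a$. We never compare neighborhoods up to Zariski-local isomorphism; only the fibers are compared, and for them étale maps are enough.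

**Step 3: evaluate with Corollary 6.** Put $N'=N-a$ and $e'=e-a$. Then $N-e=N'-e'$ and $e-r=e'+(a-r)$ with $a-r\ge0$, so
$$\theta_s=\tau^{a-r}\sum_{(v,e')}\varepsilon_v\,\mathbb L^{N'-e'}[\Phi_{(v,e')}(C')_0]_{e'}=\tau^{a-r}\tau^{N'}=\tau^{N-r}.$$
This proves (8).

**Step 4: from points to strata.** Equation (8) reads $\sum_j\varepsilon_j[Y_{j,s}\times\mathbb A^{N-e_j}]_{N-r}=[\mathrm{Spec}\,\kappa]_{N-r}$. Lemma 3 over $\overline{\{s\}}$, with $e=N-r$, gives a nonempty open $U\subset\overline{\{s\}}$ with
$$\sum_j\varepsilon_j\,[(Y_j\times_SU)\times\mathbb A^{N-e_j}]_N=[U]_N\quad\text{in }K(k)_N .$$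
Such identities may be shrunk to smaller nonempty open subsets in the choice of $U$, so by Noetherian induction $S$ is a finite disjoint union of locally closed $U$ of this kind. Summing gives $\sum_j\varepsilon_j\mathbb L^{N-e_j}[Y_j]_{e_j}=[S]_N$. $\square$

## 8. Symmetric powers are étale-locally an affine space times a twisted cone

Let $X$ be connected smooth projective of dimension $n$, $m\ge1$, and $S=\mathrm{Sym}^mX$, a projective variety of pure dimension $N=mn$. Fix $s\in S$, let $\kappa=\kappa(s)$, $Y=X_\kappa$, so that $S_\kappa=\mathrm{Sym}^mY$, and put $\Gamma=\mathrm{Gal}(\bar\kappa/\kappa)$. We verify the hypotheses of Theorem B at $s$.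

**Step 1: read $s$ as a cycle, and choose $a$.** The point $\sigma_s\in S_\kappa(\kappa)$ is a $\Gamma$-invariant effective $0$-cycle of degree $m$ on $Y_{\bar\kappa}$. So $\sigma_s=\sum_im_ix_i$ with distinct closed points $x_i\in Y$, with residue fields $\kappa_i$, and $\sum m_i[\kappa_i:\kappa]=m$. Let $I=\bigsqcup_i\mathrm{Hom}_\kappa(\kappa_i,\bar\kappa)$, a $\Gamma$-set in bijection with the geometric points of the support. Let $\ell=|I|$, and let $\mu:I\to\mathbb Z_{>0}$ be the $\Gamma$-invariant function with value $m_i$ on the $i$-th part, so $\sum_I\mu=m$. The point $s$ lies in the image of $X^\ell\to X^m\to S$, where the first map is the diagonal with multiplicities $\mu$. This image is closed of dimension $\le n\ell$, hence $r(s)\le n\ell=:a$.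

**Step 2: twisted products.** Suppose an affine $\mathbb Q$-scheme $D_\mu$ of finite type is given for each integer $\mu\ge1$. Let $D_I$ be the $\kappa$-form of $\prod_{\varphi\in I}D_{\mu(\varphi),\bar\kappa}$ for which $\Gamma$ acts on $\bar\kappa$ and permutes the factors through $I$. On $\bar\kappa$-points this is $(\gamma z)_{\gamma\varphi}=\gamma(z_\varphi)$. In other words $D_I=\prod_i\mathrm{Res}_{\kappa_i/\kappa}(D_{m_i,\kappa_i})$, a product of Weil restrictions. Families of $\mathbb Q$-morphisms $D_\mu\to D'_\mu$ induce $\kappa$-morphisms $D_I\to D'_I$, and products go to products. For example, if $\sigma_s=2x_1$ with $\kappa_1/\kappa$ quadratic (so $m=4$), then over $\bar\kappa$ we get $D_2\times D_2$, with the nontrivial element of $\mathrm{Gal}(\kappa_1/\kappa)$ exchanging the factors.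

**Step 3: the local model.** We use three families.

* $D_\mu=\mathrm{Sym}^\mu\mathbb A^n$ gives $C:=D_I$.
* $D_\mu=\mathbb A^n$ gives $\prod_i\mathrm{Res}_{\kappa_i/\kappa}\mathbb A^n_{\kappa_i}\cong\mathbb A^{n\ell}_\kappa=\mathbb A^a_\kappa$.
* $D_\mu=(\mathbb A^n)^\mu_0/S_\mu$, where the subscript $0$ means "sum zero", gives $C':=D_I$, of pure dimension $n(m-\ell)=N-a$.

The $S_\mu$-equivariant center-of-mass splitting $(\mathbb A^n)^\mu\cong\mathbb A^n\times(\mathbb A^n)_0^\mu$, with trivial action on the first factor, is defined over $\mathbb Q$. Hence $C\cong\mathbb A^a_\kappa\times C'$. Scaling makes $C'$ a cone: over $\bar\kappa$ its ring is a ring of invariants in a polynomial ring graded by degree, so it is reduced, graded in degrees $\ge0$, with only constants in degree $0$; scaling commutes with $\Gamma$, so the grading descends. Its vertex is the image of the origin.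

**Step 4: the model sits inside a symmetric power.** Let $Y'=\bigsqcup_i\mathbb A^n_{\kappa_i}$ as a $\kappa$-scheme, so $Y'_{\bar\kappa}=\bigsqcup_{\varphi\in I}\mathbb A^n_{\bar\kappa}$ with $\Gamma$ permuting the components through $I$. Then $\mathrm{Sym}^m(Y')_{\bar\kappa}=\bigsqcup_{(a_\varphi)}\prod_\varphi\mathrm{Sym}^{a_\varphi}\mathbb A^n$, over families of integers $a_\varphi\ge0$ with sum $m$. The component with $a_\varphi=\mu(\varphi)$ is $\Gamma$-stable, and its descent to $\kappa$ is $C$. So $C$ is open and closed in $\mathrm{Sym}^mY'$. It contains the $\kappa$-point $\sigma'=\sum m_i0_i$, which corresponds to $(0,0)\in\mathbb A^a\times C'$.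

**Step 5: a common étale neighborhood of the supports.** The closed point $x_i$ defines a $\kappa_i$-rational point $x_i'$ of the smooth $\kappa_i$-scheme $Y\times_\kappa\kappa_i$. Local coordinates give an open neighborhood $X_i'$ of $x_i'$ and an étale $\kappa_i$-morphism $q_i:X_i'\to\mathbb A^n_{\kappa_i}$ with $q_i(x_i')=0$. Let $X'=\bigsqcup X_i'$, with the étale $\kappa$-morphisms $p:X'\to Y$ (induced by the étale maps $Y\times_\kappa\kappa_i\to Y$) and $q=\bigsqcup q_i:X'\to Y'$. On residue fields at $x_i'$ both $p$ and $q$ induce isomorphisms, and the $x_i$ (respectively the $0_i$) are distinct. So $p$ and $q$ are injective on the geometric points of the support of $\xi':=\sum m_ix_i'\in\mathrm{Sym}^m(X')(\kappa)$. By construction $\mathrm{Sym}^mp(\xi')=\sigma_s$ and $\mathrm{Sym}^mq(\xi')=\sigma'$.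

**Lemma 7.** $\mathrm{Sym}^mp$ and $\mathrm{Sym}^mq$ are étale at $\xi'$.

*Proof.* It suffices to check this over $\bar\kappa$. We first compute the completed local ring of a quotient. Let a finite group $G$ act on $\mathrm{Spec}\,B$ of finite type over $\bar\kappa$, let $A=B^G$, let $\hat A$ be the completion of $A$ at a closed point $P$, and let $Q$ be a point over $P$ with stabilizer $H$. Since $B$ is finite over $A$, $\hat A\otimes_AB=\prod_{Q'\mapsto P}\hat B_{Q'}$. Since $A\to\hat A$ is flat and invariants are the kernel of $b\mapsto(gb-b)_g$, we get $\hat A=\big(\prod_{Q'}\hat B_{Q'}\big)^G$. As $G$ permutes the points $Q'$ transitively, this equals $\hat B_Q^H$.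

Let $\tilde\xi'\in X'^m(\bar\kappa)$ lift $\xi'$. Since $p$ is injective on the support, $\tilde\xi'$ and $p^m(\tilde\xi')$ have the same stabilizer $H\subset S_m$. Since $p^m$ is étale, it induces an $H$-equivariant isomorphism of completed local rings at these points. Taking $H$-invariants, $\mathrm{Sym}^mp$ induces an isomorphism of completed local rings at $\xi'$, so it is étale there. The same argument applies to $q$. $\square$

Equality of stabilizers is essential. For instance, if $p$ identified two points $z_1\ne z_2$, then $(z_1,z_2)$ would have trivial stabilizer and its image would have stabilizer $S_2$; when $n\ge2$, $\mathrm{Sym}^2p$ would map the smooth point $z_1+z_2$ to a singular one.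

**Step 6: conclusion of the local analysis.** Let $W\subset\mathrm{Sym}^mX'$ be an open neighborhood of $w=\xi'$ on which both maps are étale and which $\mathrm{Sym}^mq$ maps into the open set $C$. Then $g=\mathrm{Sym}^mp|_W:W\to S_\kappa$ and $h=\mathrm{Sym}^mq|_W:W\to C\cong\mathbb A^a\times C'$ satisfy $g(w)=\sigma_s$ and $h(w)=(0,0)$. All hypotheses of Theorem B hold at $s$ except the equation $[C']_{N-a}=\mathbb L^{N-a}$, which remains.

## 9. The class of the twisted cone is a power of $\mathbb L$

In Section 1 we computed $[\mathbb A^2/\pm1]_2=\mathbb L^2$ by projecting the cone $uv=w^2$ to the $u$-line. Over $u=u_0\neq0$ the fiber is an affine line with coordinate $w$, and over $u=0$ the reduced fiber is an affine line with coordinate $v$. The general proof drops one coordinate of $\mathbb A^n$ at a time in the same way. It is a twisted form of Totaro's lemma, and it is the place where the symmetric group is used: stabilizers are again products of symmetric groups, whose invariants on coordinates form polynomial rings.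

**Lemma 8.** For the cone $C'$ of Section 8, $[C']_{N-a}=\mathbb L^{N-a}$ in $K(\kappa)_{N-a}$.

*Proof.* Write $C'_{(n)}$ for $C'$, keeping $I,\mu$ fixed and varying $n$; then $C'_{(0)}=\mathrm{Spec}\,\kappa$. Forgetting the last coordinate of $\mathbb A^n$ gives $C'_{(n)}\to C'_{(n-1)}$ for $n\ge1$. We claim that every reduced fiber is $\cong\mathbb A^{m-\ell}$ over the residue field. Given this, Lemma 2 yields $[C'_{(n)}]_{n(m-\ell)}=\mathbb L^{m-\ell}[C'_{(n-1)}]_{(n-1)(m-\ell)}$, hence $[C']_{N-a}=\mathbb L^{n(m-\ell)}=\mathbb L^{N-a}$.

**Step 1: describe a point of the base.** Let $b\in C'_{(n-1)}$, $F=\kappa(b)$, let $E$ be the reduced fiber over $b$, and choose $\bar\kappa\subset\bar F$. Over $\bar F$, $b$ is a family of multisets: for each $\varphi\in I$ a finite nonempty set $J_\varphi\subset\bar F^{n-1}$ with multiplicities $\nu(j)>0$, $\sum_{j\in J_\varphi}\nu(j)=\mu(\varphi)$. As $b$ is $F$-rational, $\mathrm{Gal}(\bar F/F)$ acts on $J=\bigsqcup_\varphi J_\varphi$, compatibly with its action on $I$ (through $\Gamma$) and preserving $\nu$.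

**Step 2: compute the fiber over $\bar F$.** Let $G=\prod_\varphi S_{\mu(\varphi)}$, $M=\prod_\varphi(\mathbb A^1)_0^{\mu(\varphi)}$, and let $\tilde b\in\prod_\varphi(\mathbb A^{n-1})_0^{\mu(\varphi)}$ be a lift of $b$. In
$$\prod_\varphi(\mathbb A^n)_0^{\mu(\varphi)}=\prod_\varphi(\mathbb A^{n-1})_0^{\mu(\varphi)}\times M$$
the reduced preimage of $b$ is $G\tilde b\times M$. The scheme-theoretic preimage is cut out by the ideal generated by that of the fiber of $C'_{(n)}$ over $b$, and invariants are exact, so that fiber is the quotient of its preimage; passing to reductions,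
$$E_{\bar F}=(G\tilde b\times M)/G=M/H,\qquad H=\mathrm{Stab}_G(\tilde b)=\prod_{j\in J}S_{\nu(j)} .$$
Now $M$ is the linear subspace of $\prod_{j\in J}\mathbb A^{\nu(j)}$ whose ideal is generated by the $H$-invariant linear forms $\lambda_\varphi$, the sum of all coordinates belonging to $J_\varphi$. By the Reynolds operator, an $H$-invariant $\sum_\varphi c_\varphi\lambda_\varphi$ equals $\sum_\varphi c'_\varphi\lambda_\varphi$ with $c'_\varphi$ invariant. So the invariants of the ideal $(\lambda_\varphi)_\varphi$ form the ideal generated by the $\lambda_\varphi$ in the invariant ring. Let $e_{j,c}$ be the $c$-th elementary symmetric function of the coordinates belonging to $j$. Then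
$$\mathcal O(E_{\bar F})=\bar F[e_{j,c}:j\in J,\ 1\le c\le\nu(j)]\Big/\Big(\sum_{j\in J_\varphi}e_{j,1}:\varphi\in I\Big). \tag{9}$$
There are $m$ variables. The $\ell$ relations are linear in them and linearly independent, as they involve disjoint nonempty sets of variables. So $\mathcal O(E_{\bar F})$ is the symmetric algebra on the $\bar F$-span $V$ of the images of the $e_{j,c}$, and $\dim V=m-\ell$.

**Step 3: descend to $F$.** We must exclude that $E$ is a nontrivial form of affine space; it is enough that Galois preserves the linear structure $V$. An $\bar F$-point $z$ of $E_{\bar F}$ is a family of cycles on copies of $\mathbb A^n$ indexed by $I$, lying over $b$, and $e_{j,c}(z)$ is the $c$-th elementary symmetric function of the last coordinates of the points of $z$ lying over $j$. For $\gamma\in\mathrm{Gal}(\bar F/F)$ the semilinear action on functions is $(\gamma e_{j,c})(z)=\gamma\big(e_{j,c}(\gamma^{-1}z)\big)$. The points of $\gamma^{-1}z$ over $j$ are the $\gamma^{-1}$-transforms of the points of $z$ over $\gamma j$, so this equals $e_{\gamma j,c}(z)$. As $E_{\bar F}$ is reduced, $\gamma e_{j,c}=e_{\gamma j,c}$.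 So $V\subset\mathcal O(E)\otimes_F\bar F$ is Galois stable. By Galois descent for vector spaces, $V=V_F\otimes_F\bar F$ with $V_F\subset\mathcal O(E)$. The map $\mathrm{Sym}_F(V_F)\to\mathcal O(E)$ from the symmetric algebra is an isomorphism after $\otimes_F\bar F$, hence an isomorphism, and $E\cong\mathbb A_F^{m-\ell}$. $\square$

In the example $uv=w^2$ with $u_0\in F^\times$, we have $J=\{x_0,-x_0\}$ with $x_0^2=u_0$. The two functions $e_{j,1}$ are $y$ and $-y$, where $y$ is the last coordinate over $x_0$, and $V$ is the line $\bar Fy$. If $u_0$ is not a square, Galois exchanges $y$ and $-y$, and $V_F$ is spanned by $x_0y=w$, the coordinate used by hand.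

*Proof of Theorem A.* Let $X$ be connected smooth projective of dimension $n$ and $m\ge1$. By Section 8 and Lemma 8, $S=\mathrm{Sym}^mX$ satisfies the hypotheses of Theorem B, so $\mathbb D[\mathrm{Sym}^mX]_{mn}=[\mathrm{Sym}^mX]_{mn}$. By Lemma 1, Theorem A follows. $\square$

## 10. Other permutation groups

Some other groups come for free. If $H\subset S_m$ is built from symmetric groups by iterated products and wreath products in their standard permutation actions, then $\mathbb D[X^m/H]_{mn}=[X^m/H]_{mn}$ for $X$ smooth projective of dimension $n$. Indeed $X^{ab}/(S_a\wr S_b)=\mathrm{Sym}^b(\mathrm{Sym}^aX)$, and products of groups correspond to products of varieties, so Theorem A applies repeatedly. But $S_m$ cannot be replaced by an arbitrary permutation group, as announced in Section 3.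

**Proposition C.** Let $H\subset S_m$ be a subgroup. If $[(\mathbb P^1)^m/H]_m$ is $\mathbb D$-invariant, then $k(x_1,\dots,x_m)^H$ is purely transcendental over $k$.

*Proof.* Let $S=(\mathbb P^1)^m/H$. We isolate the part of $[S]_m$ not divisible by $\mathbb L$. Stratify $(\mathbb P^1)^m$ by the set $I$ of coordinates that are $\neq\infty$. With $H_I$ the stabilizer of $I$ in $H$,
$$[S]_m=\sum_{I\bmod H}\tau^{m-|I|}[\mathbb A^I/H_I]_{|I|}.$$
For $I\neq\varnothing$ the splitting $\mathbb A^I\cong\mathbb A^1\times\mathbb A_0^I$ by the mean of the coordinates is $H_I$-equivariant with trivial action on $\mathbb A^1$, so $[\mathbb A^I/H_I]_{|I|}=\mathbb L\,[\mathbb A^I_0/H_I]_{|I|-1}$. The term $I=\varnothing$ is $\tau^m$. Hence $[S]_m=\tau^m+\mathbb L\beta$ with $\beta\in K(k)_{m-1}$. If $\mathbb D[S]_m=[S]_m$, then $[S]_m=\mathbb L^m+\tau\,\mathbb D\beta$. Now apply the birational symbol $\mathrm{bir}_m$ of Section 2, which kills $\tau K(k)_{m-1}$: the irreducible variety $S$ is birational to $\mathbb A^m$. Its function field is $k(x_1,\dots,x_m)^H$. $\square$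

So invariance fails for $k=\mathbb Q$ and $H=\mathbb Z/47\subset S_{47}$ (Swan, Invent. Math. 7 (1969)). Over algebraically closed fields of characteristic $0$ it fails for suitable groups of order $p^9$ in the regular permutation representation (Saltman, Invent. Math. 77 (1984)).
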